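# Asymptotic Dimension of Box Spaces of Elementary Amenable Groups

## 1. The theorem: asymptotic dimension equals Hirsch length

Throughout, a group is a countable discrete group, metrized by a proper right-invariant metric $d$.

**Theorem 1.** Let $G$ be a residually finite elementary amenable group, and let $\sigma$ be any semi-conjugacy-separating family of finite-index subgroups of $G$. Then
$$\operatorname{asdim} G=\operatorname{asdim}\square_\sigma G=\operatorname{asdim}\square_f G=\operatorname{asdim}\square_F G=h(G),$$
where $\square_f G$ and $\square_F G$ are the box spaces of the families of all finite-index normal subgroups and of all finite-index subgroups, and $h(G)$ is the Hirsch length. The value $\infty$ is allowed.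

On the right stands an algebraic number, read off from how $G$ is assembled out of abelian and finite pieces. On the left stand numbers that measure how efficiently large-scale spaces can be covered: first $G$ itself, then a disjoint union of finite quotients of $G$. Here are the terms one by one.

**Metrics.** *Proper* means that balls are finite, and *right-invariant* means $d(xg,yg)=d(x,y)$. Such a metric always exists: choose generators $s_1,s_2,\dots$, give $s_i^{\pm1}$ weight $i$, let $\ell(g)$ be the least total weight of a word for $g$, and put $d(x,y)=\ell(xy^{-1})$. The group need not be finitely generated. The coarse structure does not depend on the choice of $d$. Write $B_R$ for the closed $R$-ball around $e$. Then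
$$d(x,y)\le R\iff xy^{-1}\in B_R. \tag{1}$$

**Asymptotic dimension of a metric space.** $\operatorname{asdim}X\le m$ means: for every $r$ there are a number $D$ and families $\mathcal U_0,\dots,\mathcal U_m$ of nonempty subsets, together covering $X$, whose members have diameter $\le D$, and such that distinct members of the same $\mathcal U_i$ are at distance $>r$. The last condition means $d(p,q)>r$ for all $p\in U$, $q\in U'$. One should think of $m+1$ colours: sets of one colour are uniformly bounded and far apart.

Intersecting covers with a subset shows that $\operatorname{asdim}$ is monotone under subspaces. The metric of $G$ restricts to a proper right-invariant metric on each subgroup $H$, so $\operatorname{asdim}H\le\operatorname{asdim}G$.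

*Example.* A countable locally finite group has $\operatorname{asdim}=0$. Given $r$, the finite set $B_r$ generates a finite subgroup $F$. If $d(x,y)\le r$, then $xy^{-1}\in F$ by (1), so $Fx=Fy$. Hence distinct cosets $Fx$ are at distance $>r$, and right translation shows that they all have the diameter of $F$. One colour suffices.

**Box spaces.** Let $\sigma=(G_\alpha)_{\alpha\in I}$ be a family of finite-index subgroups, not necessarily normal, with $I$ any set. Give the finite set $G/G_\alpha$ of left cosets the metric
$$d_\alpha(xG_\alpha,yG_\alpha)=\min_{h,h'\in G_\alpha}d(xh,yh').$$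
By right-invariance this equals $\min_{k\in G_\alpha}d(xk,y)$. The triangle inequality follows: if $k,k'\in G_\alpha$, then $d(xkk',z)\le d(xkk',yk')+d(yk',z)=d(xk,y)+d(yk',z)$. The box space $\square_\sigma G$, following Roe, is $\bigsqcup_\alpha G/G_\alpha$ with this coarse structure: a set $E$ of pairs is *controlled* if there are $R>0$ and a finite $I_0\subseteq I$ with
$$E\subseteq\Big(\bigsqcup_{\alpha\in I_0}G/G_\alpha\Big)^2\cup\bigcup_{\alpha\in I}\{(p,q)\in(G/G_\alpha)^2:d_\alpha(p,q)\le R\}.$$
For countable $I$ this is the coarse structure of a metric that restricts to $d_\alpha$ on each piece and places distinct pieces increasingly far apart. *Example:* for $G=\mathbb Z$ and $\sigma=(n\mathbb Z)_{n\ge1}$ the box space consists of the cycles $\mathbb Z/n$ with arc-length metric, drifting apart.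

For a coarse space, $\operatorname{asdim}\le m$ means: for every controlled $E$ there are families $\mathcal U_0,\dots,\mathcal U_m$, together covering, such that $\bigcup_i\bigcup_{U\in\mathcal U_i}U\times U$ is controlled and $(U\times U')\cap E=\emptyset$ for distinct $U,U'$ in the same $\mathcal U_i$.

**Separation.** The family $\sigma$ is *separating* if every finite $F\subseteq G\setminus\{e\}$ is disjoint from some member of $\sigma$. It is *semi-conjugacy-separating* if for every such $F$ some $G_\alpha$ contains no conjugate of any element of $F$. The second condition implies the first. For normal subgroups the two agree.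

*Example where they differ.* In the infinite dihedral group $\langle a,t\mid t^2=1,\ tat=a^{-1}\rangle$ let $H_j=\langle a^{2j},a^jt\rangle=\{a^{2jk}\}\cup\{a^{j(2k+1)}t\}$ for $j\ge1$, a subgroup of index $2j$. A finite set not containing $e$ misses $H_j$ for large $j$, so the family is separating. Now $a^s(a^it)a^{-s}=a^{i+2s}t$, so $a^it$ is conjugate to $t$ or to $at$ according to the parity of $i$. For $j$ even $H_j$ contains conjugates of $t$, and for $j$ odd conjugates of $at$. With $F=\{t,at\}$ we see that the family is not semi-conjugacy-separating.

**Elementary amenable groups and Hirsch length.** A group is *elementary amenable* if it can be built from finite groups and abelian groups by extensions and directed unions. Subgroups and quotients of elementary amenable groups are again elementary amenable (Chou, *Illinois J. Math.* 24 (1980)). The Hirsch length $h\in\{0,1,2,\dots,\infty\}$ is given by $h(A)=\dim_{\mathbb Q}(A\otimes\mathbb Q)$ for $A$ abelian, $h(\text{finite})=0$, $h(G)=h(N)+h(G/N)$ for $N\trianglelefteq G$, and $h(G)=\sup_ih(G_i)$ for directed unions. That $h$ is well defined is part of the setting.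

*Examples.* $h(\mathbb Z^n)=n$; $h(\mathbb Q)=1$; $h=0$ for locally finite groups; $h(\mathbb Z[\tfrac12]\rtimes\mathbb Z)=1+1=2$; $h(\mathbb Z\wr\mathbb Z)=\infty$.

**What is given, and what remains.** The problem comes from Martin Finn-Sell and Jianchao Wu, "The Asymptotic Dimension of Box Spaces for Elementary Amenable Groups", arXiv:1508.05018 (2015). Write $\mathbf{Elem_{RF}}$ for the class of residually finite elementary amenable groups and $\mathbf{LFin}\rtimes\mathbf{VPoly}$ for the class of semidirect products $N\rtimes Q$ with $N$ locally finite and $Q$ virtually polycyclic (for instance $(\mathbb Z/2)\wr\mathbb Z$). Two results are known.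

**Theorem B.** For $G\in\mathbf{Elem_{RF}}$ and $\sigma$ semi-conjugacy-separating,
$$\operatorname{asdim}G\le\operatorname{asdim}\square_\sigma G\le\operatorname{asdim}\square_fG\le\operatorname{asdim}\square_FG\le h(G).$$

**Theorem C.** For residually finite $G\in\mathbf{LFin}\rtimes\mathbf{VPoly}$ and $\sigma$ semi-conjugacy-separating, $\operatorname{asdim}\square_\sigma G=\operatorname{asdim}G=h(G)$.

The question is whether Theorem C holds on all of $\mathbf{Elem_{RF}}$, and Theorem 1 answers yes. We use Theorem B as a black box. With it, everything reduces to one inequality about $G$ alone, and residual finiteness disappears: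

**Theorem 2.** Every countable elementary amenable group satisfies $\operatorname{asdim}G\ge h(G)$.

**Proof of Theorem 1 from Theorem 2.** By Theorems 2 and B,
$$h(G)\le\operatorname{asdim}G\le\operatorname{asdim}\square_\sigma G\le\operatorname{asdim}\square_fG\le\operatorname{asdim}\square_FG\le h(G).\qquad\square$$

Theorem 2 will follow from a statement about arbitrary groups. For a left $\mathbb QG$-module $M$ put $H_k(G;M)=\mathrm{Tor}_k^{\mathbb QG}(\mathbb Q,M)$, and let
$$\mathrm{hd}_{\mathbb Q}G=\sup\{k:H_k(G;M)\ne0\text{ for some }M\}.$$

**Theorem 3.** If $G$ is a countable group with $\mathrm{hd}_{\mathbb Q}G<\infty$, then $\operatorname{asdim}G\ge\mathrm{hd}_{\mathbb Q}G$.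

Sections 2 and 3 explore examples, Sections 4–6 prove Theorem 3, and Sections 7–8 deduce Theorem 2. Sections 9 and 10 prove two complements, not needed for Theorem 1: equality for $G$ itself, and what happens for families that are not semi-conjugacy-separating.

## 2. Uniform covers, and the cycles $\mathbb Z/n$ by hand

Asymptotic dimension of a box space is a statement about all finite pieces at once, with uniform constants.

**Lemma 1.** $\operatorname{asdim}\square_\sigma G\le m$ if and only if for every $r$ there is $D$ such that every $G/G_\alpha$ is covered by $m+1$ families whose members have $d_\alpha$-diameter $\le D$, with distinct members of a family at $d_\alpha$-distance $>r$.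

**Proof.** ($\Rightarrow$) Apply the definition to $E=\bigcup_\alpha\{d_\alpha\le r\}$. The union of the sets $U\times U$ is controlled, with some data $(D_0,I_0)$. Intersect all members with the pieces and drop empty sets. Within one piece, distinct members of a family are at distance $>r$, because $(U\times U')\cap E=\emptyset$. Diameters are at most $D=\max(D_0,\max_{\alpha\in I_0}\operatorname{diam}G/G_\alpha)$, which is finite since $I_0$ is finite.

($\Leftarrow$) Let $E$ be controlled with data $(r,I_0)$. Use the given covers for this $r$ on the pieces with $\alpha\notin I_0$, and add the single set $Y=\bigsqcup_{I_0}G/G_\alpha$ to the first family. All $U\times U$ lie in $Y^2\cup\bigcup_\alpha\{d_\alpha\le D\}$, which is controlled. Let $U\ne U'$ be in the same family. If they lie in the same piece, that piece has $\alpha\notin I_0$ and $E$ contains only pairs at distance $\le r$ there. Otherwise $U\times U'$ meets neither $Y^2$ nor any $(G/G_\alpha)^2$. In both cases $(U\times U')\cap E=\emptyset$. $\square$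

**The case $G=\mathbb Z$.** Here $h=1$.

*Upper bound.* Let $r\ge1$ be an integer and $L=r+1$. A cycle $\mathbb Z/n$ with $n<2L$ is one set of diameter $\le L$. If $n\ge2L$, put $x=n/2L\ge1$ and $q=\lfloor x\rfloor>x/2$, and cut the cycle into $2q$ arcs of nearly equal size. Since $L\le n/2q<2L$, each arc has between $L$ and $2L$ points. Colour the arcs alternately with two colours. Two arcs of the same colour are separated on either side by an arc with at least $L$ points, so their distance is $>r$. Hence $D=2L$ works for every $n$, and Lemma 1 gives $\operatorname{asdim}\square_\sigma\mathbb Z\le1$ for every $\sigma$.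

*Lower bound.* A semi-conjugacy-separating family contains $n\mathbb Z$ with $n$ arbitrarily large (let $F=\{1,\dots,k\}$). With one colour and $r=1$, neighbouring points of $\mathbb Z/n$ must lie in the same set, so the whole cycle is one set. Its diameter is unbounded in $n$, so one colour is not enough. The same argument gives $\operatorname{asdim}\mathbb Z\ge1$.

The lower bound was connectedness, which is a degree-one statement. In higher degree one needs a better obstruction.

## 3. Polycyclic subgroups, and $\mathbb Z[\tfrac12]\rtimes\mathbb Z$

To bound $\operatorname{asdim}G$ from below, a sensible person uses monotonicity: look for a subgroup $H\le G$ to which Theorem C applies, of Hirsch length $h(G)$. For an abelian group of finite rank $n$ this works, since it contains $\mathbb Z^n$. It stops working already for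
$$\Gamma=\mathbb Z[\tfrac12]\rtimes\mathbb Z,\qquad\text{a generator }t\text{ of }\mathbb Z\text{ acting as multiplication by }2 .$$

The group $\Gamma$ is in $\mathbf{Elem_{RF}}$. An element $(a,k)$ with $k\ne0$ survives in $\mathbb Z/(|k|+1)$. An element $(u/2^s,0)$ with $u\ne0$ survives in $\mathbb Z/q\rtimes\mathbb Z/T$, where $q$ is odd and does not divide $u$, and $T$ is the order of $2$ modulo $q$. We have $h(\Gamma)=2$. Since $\Gamma$ is torsion-free, a decomposition $\Gamma=N\rtimes Q$ with $N$ locally finite would have $N=1$, and then $\Gamma$ would be virtually polycyclic. It is not: every subgroup of a virtually polycyclic group is finitely generated, and $\mathbb Z[\frac12]$ is not. So Theorem C does not apply to $\Gamma$.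

It also does not apply to a useful subgroup. As subgroups of $\Gamma$ are torsion-free, the relevant ones are virtually polycyclic. Let $H\le\Gamma$ be one. Then $H\cap\mathbb Z[\frac12]$ is finitely generated, hence of the form $c\mathbb Z$. If $H\subseteq\mathbb Z[\frac12]$, then $h(H)\le1$. Otherwise some element of $H$ maps to $k\ge1$ in $\mathbb Z$, and conjugation by it preserves $c\mathbb Z$ and acts as multiplication by $2^k$. So $2^kc\mathbb Z=c\mathbb Z$, which forces $c=0$, and $H$ embeds in $\mathbb Z$. In all cases $h(H)\le1<2$. The subgroup method yields $\operatorname{asdim}\Gamma\ge1$ and no more.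

So we need an invariant of $\Gamma$ itself that detects the second dimension and that $\operatorname{asdim}\le1$ would kill. The candidate is homology.

## 4. Infinite controlled chains

Finite chains on tuples of elements of $G$ form an acyclic complex, and see nothing. Infinite chains do see something. Over $\mathbb Z$, consider
$$z=\sum_{n\in\mathbb Z}(n,n+1),\qquad\partial z=\sum_n\big((n+1)-(n)\big)=0 .$$
This infinite cycle is not the boundary of any infinite sum of triples of bounded diameter. To see this, let $u$ be the indicator function of $\{n\ge0\}$ and put $w(a,b)=u(b)-u(a)$. On a chain of pairs of bounded diameter $w$ is a finite sum, since only finitely many such pairs cross from negative to nonnegative. It vanishes on $\partial(a,b,c)=(b,c)-(a,c)+(a,b)$. Again only finitely many triples of bounded diameter have nonconstant $u$, so $w$ vanishes on all boundaries. But $w(z)=1$.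

If $\operatorname{asdim}\mathbb Z$ were $0$, we could collapse each set of a one-colour cover (at scale $1$) to a point. Every edge $(n,n+1)$ would become degenerate, and $z$ would die. Section 5 carries out this argument in all degrees. First we define the chains and identify their homology.

**Definition (controlled chains).** Let
$$T_k^R=\{(g_0,\dots,g_k)\in G^{k+1}:\operatorname{diam}\{g_0,\dots,g_k\}\le R\}.$$
For a $\mathbb Q$-vector space $V$ let $C_k^R(V)=\mathrm{Map}(T_k^R,V)$, written as formal sums $\sum_\tau c(\tau)\tau$, possibly infinite, with coefficients in $V$. Because $d$ is proper, a given tuple is a face of only finitely many tuples of diameter $\le R$: the inserted entry lies within $R$ of the others, and there are finitely many positions. So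
$$\partial(g_0,\dots,g_k)=\sum_i(-1)^i(g_0,\dots,\widehat{g_i},\dots,g_k)$$
extends to infinite sums and makes $C^R_*(V)$ a chain complex. Put $C_*(V)=\bigcup_RC_*^R(V)$.

**Fact recalled.** Let $B_k=\mathbb Q[G^{k+1}]$ be the space of finite chains, with right action $(g_0,\dots,g_k)g=(g_0g,\dots,g_kg)$ and the same $\partial$. Then $B_*$, with augmentation $B_0\to\mathbb Q$, is a resolution of $\mathbb Q$ by free right $\mathbb QG$-modules. So $H_k(G;M)$ is the homology of $B_*\otimes_{\mathbb QG}M$.

**Lemma 2.** Give $\mathrm{Map}(G,V)$ the action $(gf)(y)=f(g^{-1}y)$. Then $C_*(V)\cong B_*\otimes_{\mathbb QG}\mathrm{Map}(G,V)$ as chain complexes. Hence $H_k(C_*(V))\cong H_k(G;\mathrm{Map}(G,V))$.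

**Proof.**

**Step 1: filter $B_*$ by finitely generated free modules.** Let $B_k^R=\mathbb Q[T_k^R]$. Since $d$ is right-invariant, $B_*^R$ is a subcomplex of right $\mathbb QG$-modules. The group acts freely on $T_k^R$, and each orbit contains exactly one tuple with $g_0=e$. So $B_k^R$ is free on
$$\mathcal B_k^R=\{\tau\in T_k^R:g_0=e\},$$
and this basis is finite because $d$ is proper. For $R\le R'$ we have $\mathcal B_k^R\subseteq\mathcal B_k^{R'}$, and $B_*=\bigcup_RB_*^R$.

**Step 2: define the map.** For a tuple $\tau$ and $f\in\mathrm{Map}(G,V)$ put
$$\varphi(\tau\otimes f)=\sum_{x\in G}f(x)\,\tau x .$$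
The tuples $\tau x$ are distinct and have the diameter of $\tau$, so this is a controlled chain. The map is balanced: substituting $y=gx$,
$$\varphi(\tau g\otimes f)=\sum_xf(x)\,\tau gx=\sum_yf(g^{-1}y)\,\tau y=\varphi(\tau\otimes gf).$$
It commutes with $\partial$ because $\partial(\tau x)=(\partial\tau)x$.

**Step 3: check that it is bijective.** By Step 1, $B_k^R\otimes_{\mathbb QG}\mathrm{Map}(G,V)=\bigoplus_{\tau\in\mathcal B_k^R}\mathrm{Map}(G,V)$. Every element of $T_k^R$ is $\tau x$ for exactly one $\tau\in\mathcal B_k^R$ and one $x\in G$. So a function on $T_k^R$ is a collection of functions on $G$, one for each $\tau\in\mathcal B_k^R$. As $\mathcal B_k^R$ is finite, there is no difference between direct sum and product, and $\varphi$ is an isomorphism $B_k^R\otimes_{\mathbb QG}\mathrm{Map}(G,V)\to C_k^R(V)$.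

**Step 4: let $R$ grow.** Since bases are contained in bases, the tensor products for growing $R$ are nested, with union $B_k\otimes_{\mathbb QG}\mathrm{Map}(G,V)$. The isomorphisms are compatible, so their union is the required one. $\square$

No finiteness condition on $G$ was used. Properness of $d$ makes each $B^R_k$ finitely generated, even when $G$ is not.

## 5. Asymptotic dimension $\le m$ kills controlled homology above degree $m$

**Lemma 3.** If $\operatorname{asdim}G\le m$, then $H_k(C_*(V))=0$ for all $k>m$.

**Proof.** Let $k>m$ and let $z\in C_k^R(V)$ be a cycle. We show that $z$ is a boundary in $C_*(V)$.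

**Step 1: build a collapsing map $f:G\to G$.** Choose families $\mathcal U_0,\dots,\mathcal U_m$ covering $G$, with members of diameter $\le D$ and with distinct members of the same $\mathcal U_i$ at distance $>R$. For each pair $(i,U)$ with $U\in\mathcal U_i$ fix a point $p_{(i,U)}\in U$. For each $g$ choose a pair $(i(g),U(g))$ with $g\in U(g)\in\mathcal U_{i(g)}$, and put $f(g)=p_{(i(g),U(g))}$.

Then $d(g,f(g))\le D$, so $f$ is finite-to-one. Hence $f_*(g_0,\dots,g_j)=(f(g_0),\dots,f(g_j))$ sends only finitely many tuples to a given one, and it maps $T_j^S$ into $T_j^{S+2D}$. It therefore extends to infinite controlled sums. It commutes with $\partial$ on tuples, and all sums are locally finite, so $f_*$ is a chain map of $C_*(V)$.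

**Step 2: show that $f_*z-z$ is a boundary.** Put
$$s_i\tau=(g_0,\dots,g_i,f(g_i),\dots,f(g_j)),\qquad P\tau=\sum_{i=0}^j(-1)^is_i\tau,\qquad\tau=(g_0,\dots,g_j).$$
We verify the prism identity $\partial P+P\partial=f_*-\mathrm{id}$ on a tuple, where $P\partial$ is read as $0$ for $j=0$. Let $w_i=(g_0,\dots,g_{i-1},f(g_i),\dots,f(g_j))$ for $0\le i\le j+1$, so $w_0=f_*\tau$ and $w_{j+1}=\tau$. In $\partial s_i\tau$:

- omitting $g_i$ (position $i$) gives $(-1)^iw_i$, and omitting $f(g_i)$ (position $i+1$) gives $(-1)^{i+1}w_{i+1}$;
- omitting $g_l$ with $l<i$ has sign $(-1)^l$;
- omitting $f(g_l)$ with $l>i$ (position $l+1$) has sign $(-1)^{l+1}$.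

After multiplication by $(-1)^i$, the first kind sums over $i$ to $\sum_i(w_i-w_{i+1})=f_*\tau-\tau$. The other two kinds carry the signs $(-1)^{i+l}$ and $(-1)^{i+l+1}$. Now consider $P\partial\tau=\sum_l(-1)^lP(g_0,\dots,\widehat{g_l},\dots,g_j)$. Doubling $g_i$ with $i<l$, which is in position $i$, gives $s_i\tau$ without $f(g_l)$, with sign $(-1)^{l+i}$. Doubling $g_i$ with $i>l$, which is in position $i-1$, gives $s_i\tau$ without $g_l$, with sign $(-1)^{l+i-1}$. These cancel the second and third kinds exactly, and the identity follows.

For $\tau\in T_j^S$ every term of $P\tau$ begins with $g_0$ and has diameter $\le S+2D$. So a given tuple arises only from elements of $T_j^S$ with a prescribed first entry, and these are finitely many. Hence $P$ extends to infinite sums and the identity persists. Since $\partial z=0$, we get $f_*z-z=\partial Pz$.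

**Step 3: show that $f_*z$ is carried by degenerate tuples.** Let $(g_0,\dots,g_k)\in T_k^R$. There are $k+1>m+1$ entries and only $m+1$ colours, so $i(g_a)=i(g_b)$ for some $a\ne b$. As $d(g_a,g_b)\le R$, the sets $U(g_a),U(g_b)$ of the same family are not at distance $>R$, so they are equal. Thus $f(g_a)=f(g_b)$. So $f_*z$ is supported on tuples with a repeated entry.

**Step 4: introduce alternation.** Degenerate tuples are nonzero chains in our complex, so we need an operator that kills them without changing homology. On $B_j$ put
$$\mathrm{Alt}(g_0,\dots,g_j)=\frac1{(j+1)!}\sum_\pi\mathrm{sgn}(\pi)\,(g_{\pi(0)},\dots,g_{\pi(j)}).$$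
It is $\mathbb QG$-linear. It vanishes on tuples with a repeated entry, since swapping two equal entries pairs off the terms with opposite signs.

It is a chain map. In $\partial\,\mathrm{Alt}(g_0,\dots,g_j)$ collect the terms in which the entry with index $l$ is omitted. Such a term is given by a pair $(\rho,i)$: $\rho$ is the resulting ordering of the remaining indices, and $i$ is the position with $\pi(i)=l$. Moving $l$ from position $i$ to position $l$ takes $|i-l|$ adjacent transpositions and produces the permutation that fixes $l$ and is $\rho$ on the rest. So $\mathrm{sgn}(\pi)=(-1)^{i-l}\mathrm{sgn}(\rho)$, and the term has sign $(-1)^i\mathrm{sgn}(\pi)=(-1)^l\mathrm{sgn}(\rho)$, independent of $i$. Each $\rho$ occurs for the $j+1$ values of $i$, and $(j+1)/(j+1)!=1/j!$. Hence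
$$\partial\,\mathrm{Alt}(g_0,\dots,g_j)=\sum_l(-1)^l\frac1{j!}\sum_\rho\mathrm{sgn}(\rho)\,(\text{remaining entries in the order }\rho)=\mathrm{Alt}\,\partial(g_0,\dots,g_j).$$

**Step 5: show that alternation is homotopic to the identity on $C_*(V)$.** $\mathrm{Alt}$ is the identity in degree $0$, so it is an augmentation-preserving chain map of the free resolution $B_*$ of $\mathbb Q$. By the comparison theorem it is chain homotopic to $\mathrm{id}$ through $\mathbb QG$-linear maps. Tensor with $\mathrm{Map}(G,V)$ and transport by the isomorphism of Lemma 2: the induced map on $C_*(V)$ is chain homotopic to the identity. Moreover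
$$\varphi(\mathrm{Alt}\,\tau\otimes f)=\sum_xf(x)(\mathrm{Alt}\,\tau)x=\sum_xf(x)\,\mathrm{Alt}(\tau x),$$
so the induced map is termwise alternation of infinite sums. This makes sense because a tuple has finitely many reorderings, all with the same diameter.

**Step 6: conclude.** The chain $f_*z$ is a cycle, so $f_*z-\mathrm{Alt}f_*z$ is a boundary by Step 5. By Steps 3 and 4, $\mathrm{Alt}f_*z=0$. So $f_*z$ is a boundary, and by Step 2 so is $z$. $\square$

Step 5 is where rational coefficients (the factor $1/(j+1)!$) and Lemma 2 are used: an algebraic homotopy on finite chains becomes a controlled homotopy on infinite chains with no estimate to make.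

## 6. Coinduced coefficients detect rational homological dimension

Lemmas 2 and 3 together say: if $\operatorname{asdim}G\le m$, then $H_k(G;\mathrm{Map}(G,V))=0$ for $k>m$. To prove Theorem 3 we must pass from an arbitrary module $M$ with nonzero top homology to a module of this special form. In the top degree an embedding suffices.

**Proof of Theorem 3.** Let $n=\mathrm{hd}_{\mathbb Q}G<\infty$. Note $n\ge0$, since $H_0(G;\mathbb Q)=\mathbb Q$. The supremum is attained: choose $M$ with $H_n(G;M)\ne0$.

**Step 1: embed $M$ in a module of functions.** Give $\mathrm{Map}(G,M)$ the diagonal action $(g\cdot f)(y)=g\,f(g^{-1}y)$. The constant function with value $v$ goes to the constant function with value $gv$, so constants give an injective $\mathbb QG$-map $M\to\mathrm{Map}(G,M)$. Let $C$ be its cokernel.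

**Step 2: use that $n$ is the top degree.** The long exact sequence contains
$$H_{n+1}(G;C)\to H_n(G;M)\to H_n(G;\mathrm{Map}(G,M)),$$
and $H_{n+1}(G;C)=0$ because $n=\mathrm{hd}_{\mathbb Q}G$. So $H_n(G;\mathrm{Map}(G,M))\ne0$.

**Step 3: untwist the action.** Let $M_0$ be the vector space underlying $M$, and give $\mathrm{Map}(G,M_0)$ the action of Lemma 2. The map $(\Phi f)(y)=y^{-1}f(y)$ is a linear bijection $\mathrm{Map}(G,M)\to\mathrm{Map}(G,M_0)$, and
$$\Phi(g\cdot f)(y)=y^{-1}g\,f(g^{-1}y)=(g^{-1}y)^{-1}f(g^{-1}y)=(\Phi f)(g^{-1}y).$$
So $\Phi$ is an isomorphism of $\mathbb QG$-modules.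

**Step 4: conclude.** By Lemma 2, $H_n(C_*(M_0))\cong H_n(G;\mathrm{Map}(G,M_0))\cong H_n(G;\mathrm{Map}(G,M))\ne0$. By Lemma 3, $\operatorname{asdim}G\le n-1$ is impossible. So $\operatorname{asdim}G\ge n$. $\square$

Finiteness of $\mathrm{hd}_{\mathbb Q}G$ entered in Step 2: without a top degree, nothing forces $H_{n+1}(G;C)$ to vanish. Groups of infinite Hirsch length will need a separate argument.

**Remark (homology, not cohomology).** The analogue of Theorem 3 for the rational cohomological dimension $\mathrm{cd}_{\mathbb Q}$ is false, already for the additive group $A$ of rational numbers. First, $\operatorname{asdim}A\le1$. Given $r$, the ball $B_r$ generates a cyclic group $Z$, and by (1) distinct cosets $Zx$ are at distance $>r$. Each coset is isometric to $Z$, and $\operatorname{asdim}Z\le1$ (for $Z\cong\mathbb Z$, colour consecutive intervals of equal length alternately). So two-colour covers of $Z$ at scale $r$, translated to the cosets, cover $A$.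

On the other hand, write $A$ multiplicatively and let $a_i\in A$ correspond to $1/i!$, so $a_{i+1}^{i+1}=a_i$. The ring $\mathbb QA$ is the increasing union of the Laurent polynomial rings $\mathbb Q[a_i^{\pm1}]$, so it is a domain whose units are the monomials $ca$ with $c\in\mathbb Q^*$, $a\in A$. Its augmentation ideal is $\mathfrak a=\bigcup_i(a_i-1)\mathbb QA$. This union is strictly increasing, because with $b=a_{i+1}$ we have $a_i-1=(b-1)(1+b+\dots+b^i)$, and for $i\ge1$ the second factor is not a unit. So $\mathfrak a$ is not finitely generated. A nonzero projective ideal in a domain is invertible, hence finitely generated, so $\mathfrak a$ is not projective. By dimension shifting in $0\to\mathfrak a\to\mathbb QA\to\mathbb Q\to0$, there is $M$ with $\mathrm{Ext}^2_{\mathbb QA}(\mathbb Q,M)=\mathrm{Ext}^1_{\mathbb QA}(\mathfrak a,M)\ne0$. So $\mathrm{cd}_{\mathbb Q}A\ge2>\operatorname{asdim}A$. Homology commutes with directed unions and avoids this, as the next section shows.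

## 7. Top homology of a group with a finite normal series

It remains to compute $\mathrm{hd}_{\mathbb Q}$. We recall three facts.

1. Homology commutes with directed unions: if $A=\bigcup A_i$, then $H_q(A;M)=\varinjlim H_q(A_i;M)$.
2. If $F$ is finite, $\mathbb Q$ is a projective $\mathbb QF$-module, so $H_q(F;M)=0$ for $q>0$. Also $H_q(\mathbb Z^t;M)=0$ for $q>t$, and $H_q(\mathbb Z^t;\mathbb Q)=\Lambda^q(\mathbb Q^t)$, naturally in the free abelian group.
3. For $A\trianglelefteq\Gamma$ there is the Lyndon–Hochschild–Serre spectral sequence, in the first quadrant,
$$E^2_{pq}=H_p(\Gamma/A;H_q(A;M))\Rightarrow H_{p+q}(\Gamma;M),\qquad d^k:E^k_{p,q}\to E^k_{p-k,q+k-1}.$$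
Here $\gamma\in\Gamma$ acts on $H_q(A;M)$ by conjugation on $A$ combined with its action on $M$, and $A$ acts trivially.

For a character $\chi:\Gamma\to\mathbb Q^*$ let $\mathbb Q_\chi$ be $\mathbb Q$ with $\gamma$ acting as multiplication by $\chi(\gamma)$.

**Trivial coefficients are not enough.** Let $\Gamma=\mathbb Z[\frac12]\rtimes\langle t\rangle$ again, and $A=\mathbb Z[\frac12]$. By fact 1, $H_q(A;M)=0$ for $q>1$, and $H_1(A;\mathbb Q)=A\otimes\mathbb Q=\mathbb Q$, with $t$ acting as multiplication by $2$. Also $H_p(\mathbb Z;M)=0$ for $p>1$ and $H_1(\mathbb Z;M)=\ker(t-1\mid M)$. So the only term in total degree $2$ is $E^2_{11}$, and it survives. Hence $H_2(\Gamma;\mathbb Q)=\ker(2-1\mid\mathbb Q)=0$, although we expect two dimensions. With the character $\chi(t)=\frac12$, $\chi|_A=1$, the element $t$ acts on $H_1(A;\mathbb Q_\chi)\cong\mathbb Q$ by $2\cdot\frac12=1$, so $H_2(\Gamma;\mathbb Q_\chi)\cong\mathbb Q\ne0$. Theorem 3 now gives $\operatorname{asdim}\Gamma\ge2$, the bound that Section 3 could not reach. The general case repeats this correction at each abelian layer.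

**Lemma 4.** Let $\Gamma$ have a series $1=N_0\le N_1\le\dots\le N_s=\Gamma$ with all $N_i\trianglelefteq\Gamma$, each factor being either locally finite or torsion-free abelian of finite rank. Let $n=h(\Gamma)$, the sum of these ranks. Then

(a) $H_k(\Gamma;M)=0$ for all $k>n$ and all $M$;

(b) there is a character $\chi:\Gamma\to\mathbb Q^*$ with $H_n(\Gamma;\mathbb Q_\chi)\ne0$.

So $\mathrm{hd}_{\mathbb Q}\Gamma=n$.

**Proof.** That $n$ is the sum of the ranks follows from additivity of $h$, as locally finite groups have $h=0$. We induct on $s$. For $s=0$ the group is trivial and $n=0$, with $H_0(1;\mathbb Q)=\mathbb Q$. Let $s\ge1$, $A=N_1$, $\bar\Gamma=\Gamma/A$. The series $N_i/A$ has length $s-1$, so the lemma holds for $\bar\Gamma$.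

**Case 1: $A$ locally finite; this layer contributes nothing.** By facts 1 and 2, $H_q(A;M)=0$ for $q>0$. The spectral sequence reduces to its bottom row: $H_k(\Gamma;M)\cong H_k(\bar\Gamma;M_A)$, where $M_A=H_0(A;M)$. Also $h(\bar\Gamma)=n$. This gives (a). For (b), take $\bar\chi$ on $\bar\Gamma$ with $H_n(\bar\Gamma;\mathbb Q_{\bar\chi})\ne0$ and inflate it to $\Gamma$. Then $A$ acts trivially on $\mathbb Q_{\bar\chi}$, so its coinvariants are $\mathbb Q_{\bar\chi}$.

**Case 2: $A$ torsion-free abelian of rank $r$; this layer contributes $r$ degrees.** Here $h(\bar\Gamma)=n-r$.

**Step 1: locate the corner of the spectral sequence.** $A$ is the directed union of its finitely generated subgroups, which are free abelian of rank $\le r$. So $H_q(A;M)=0$ for $q>r$. By induction $E^2_{pq}=0$ if $p>n-r$. Hence all terms with $p+q>n$ vanish, which proves (a). In total degree $n$ only $E^2_{n-r,r}$ can be nonzero. A differential leaving it lands in a row $q>r$, and a differential entering it starts in a column $p>n-r$, so all these differentials are zero. Thus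
$$H_n(\Gamma;M)\cong H_{n-r}(\bar\Gamma;H_r(A;M)). \tag{2}$$

**Step 2: compute $H_r(A;\mathbb Q)$.** Every finitely generated subgroup of $A$ is contained in one of rank $r$, so the subgroups $L\cong\mathbb Z^r$ are cofinal. For each, $H_r(L;\mathbb Q)=\Lambda^r(L\otimes\mathbb Q)\cong\mathbb Q$. An inclusion $L\le L'$ of two of them has finite index and induces an isomorphism $L\otimes\mathbb Q\to L'\otimes\mathbb Q$, hence an isomorphism on $\Lambda^r$ (in terms of bases, multiplication by $\pm$ the index). So $H_r(A;\mathbb Q)=\varinjlim H_r(L;\mathbb Q)\cong\mathbb Q$. The group $\Gamma$ acts on this line through a character $\psi:\Gamma\to\mathbb Q^*$, and $\psi$ is trivial on $A$.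

**Step 3: choose the character that cancels $\psi$.** By induction choose $\bar\chi$ on $\bar\Gamma$ with $H_{n-r}(\bar\Gamma;\mathbb Q_{\bar\chi})\ne0$, regard it as a character of $\Gamma$, and put $\chi=\psi^{-1}\bar\chi$. Both factors are trivial on $A$, so $A$ acts trivially on $\mathbb Q_\chi$. Let $F_*$ be the standard resolution for $\Gamma$, which is also a free resolution over $\mathbb QA$. The homology $H_*(A;M)$ is computed by $F_*\otimes_{\mathbb QA}M$ with $\gamma(x\otimes v)=x\gamma^{-1}\otimes\gamma v$. For $M=\mathbb Q_\chi$ this complex is $(F_*\otimes_{\mathbb QA}\mathbb Q)\otimes_{\mathbb Q}\mathbb Q_\chi$ with diagonal action. So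
$$H_r(A;\mathbb Q_\chi)\cong H_r(A;\mathbb Q)\otimes\mathbb Q_\chi\cong\mathbb Q_{\psi\chi}=\mathbb Q_{\bar\chi}$$
as $\bar\Gamma$-modules. By (2), $H_n(\Gamma;\mathbb Q_\chi)\cong H_{n-r}(\bar\Gamma;\mathbb Q_{\bar\chi})\ne0$. This is (b). $\square$

## 8. The inequality $\operatorname{asdim}G\ge h(G)$

We now prove Theorem 2. First a textbook fact: *an extension of a locally finite group by a locally finite group is locally finite.* Let $K\trianglelefteq G$ with $K$ and $G/K$ locally finite, and let $H\le G$ be finitely generated. Then $H/(H\cap K)$ is finite, so $H\cap K$ has finite index in $H$. It is thus finitely generated, hence finite, and so $H$ is finite. Consequently a product of two locally finite normal subgroups is locally finite, and every group has a largest locally finite normal subgroup $\Lambda$, the union of all of them.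

**Finite Hirsch length.** Let $G$ be countable elementary amenable with $h(G)=n<\infty$.

**Step 1: find a finite-index subgroup to which Lemma 4 applies.** By Hillman and Linnell (*Elementary amenable groups of finite Hirsch length are locally-finite by virtually-solvable*, J. Austral. Math. Soc. Ser. A 52 (1992), 237–241), $G/\Lambda$ has a solvable normal subgroup $S$ of finite index. Let $G_0$ be the preimage of $S$ in $G$. It is normal of finite index, so $h(G_0)=n$ by additivity.

Additivity also shows that each factor $S^{(i)}/S^{(i+1)}$ of the derived series of $S$ has finite Hirsch length. Between $S^{(i+1)}$ and $S^{(i)}$ insert the preimage of the torsion subgroup of $S^{(i)}/S^{(i+1)}$. All terms are characteristic in $S$. The factors are torsion abelian, hence locally finite, or torsion-free abelian of finite rank. Pull the series back to $G_0$, where its terms are normal and its lowest term is $\Lambda$, and add the trivial group below. This is a series as in Lemma 4.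

**Step 2: apply Theorem 3.** By Lemma 4, $\mathrm{hd}_{\mathbb Q}G_0=h(G_0)=n<\infty$. By Theorem 3 and monotonicity, $\operatorname{asdim}G\ge\operatorname{asdim}G_0\ge n$.

**Infinite Hirsch length.** The finite case can be used on subgroups, provided there are enough of them.

**Claim.** Every elementary amenable group $G$ with $h(G)=\infty$ has subgroups of arbitrarily large finite Hirsch length.

**Proof.** Let $\mathcal P$ be the class of elementary amenable groups for which this implication holds. It contains all those with $h<\infty$. We check that $\mathcal P$ contains the building blocks and is closed under the building operations.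

- *Finite and abelian groups.* An abelian group of infinite rank contains $\mathbb Z^k$ for all $k$.
- *Extensions.* Let $N\trianglelefteq G$ with $N,G/N\in\mathcal P$ and $h(G)=\infty$. If $h(N)=\infty$, use subgroups of $N$. If $h(N)<\infty$, then $h(G/N)=\infty$, and for $H\le G/N$ with $h(H)$ finite and large, the preimage of $H$ has Hirsch length $h(N)+h(H)$, again finite and large.
- *Directed unions.* Let $G=\bigcup G_i$ with $G_i\in\mathcal P$ and $\sup_ih(G_i)=h(G)=\infty$. If some $h(G_i)=\infty$, use subgroups of that $G_i$. Otherwise use the $G_i$ themselves.

So $\mathcal P$ contains all elementary amenable groups. $\square$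

Now let $G$ be countable elementary amenable with $h(G)=\infty$. For every $c$ there is $H\le G$ with $c\le h(H)<\infty$, and the finite case gives $\operatorname{asdim}G\ge\operatorname{asdim}H\ge h(H)\ge c$. So $\operatorname{asdim}G=\infty$. This proves Theorem 2, and with Section 1 it proves Theorem 1. $\square$

## 9. Equality $\operatorname{asdim}G=h(G)$ without residual finiteness

**Theorem 5.** $\operatorname{asdim}G=h(G)$ for every countable elementary amenable group $G$.

(The number 4 is kept for the theorem of Section 10.)

**Proof.** The inequality $\ge$ is Theorem 2. For $\le$ we use two results of Dranishnikov–Smith (*Asymptotic dimension of discrete groups*, Fund. Math. 189 (2006)): for countable groups, $\operatorname{asdim}$ is the supremum over finitely generated subgroups, and $\operatorname{asdim}G\le\operatorname{asdim}N+\operatorname{asdim}G/N$ for $N\trianglelefteq G$. Consider, for an elementary amenable group $G$ of any cardinality, the property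
$$\text{every countable subgroup }H\le G\text{ has }\operatorname{asdim}H\le h(G). \tag{3}$$

- It holds for finite groups. Let $G$ be abelian. Finitely generated subgroups are $\mathbb Z^k\times$ finite with $k\le h(G)$, and they have $\operatorname{asdim}\le k$ by the extension inequality, as $\operatorname{asdim}\mathbb Z\le1$. Now take suprema.
- It passes to extensions: $H\cap N\le N$ and $H/(H\cap N)\hookrightarrow G/N$, so $\operatorname{asdim}H\le h(N)+h(G/N)=h(G)$.
- It passes to directed unions $G=\bigcup G_i$: every finitely generated subgroup of $H$ lies in some $G_i$, so its $\operatorname{asdim}$ is at most $h(G_i)\le h(G)$.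

So (3) holds for all elementary amenable groups. For countable $G$ take $H=G$. $\square$

## 10. Limits of the subgroups in $\sigma$

Regard subgroups of $G$ as points of the compact space $2^G$; two subgroups are close if they agree on a large finite set. For a nonempty family $\sigma=(G_\alpha)_{\alpha\in I}$ let $\bar\sigma$ be the closure of $\{G_\alpha\}$ and $\bar\sigma^c$ the closure of $\{xG_\alpha x^{-1}:\alpha\in I,x\in G\}$.

*Example.* Let $G=\mathbb Z^2$ and $G_n=n\mathbb Z\times\mathbb Z$ for $n\ge1$. An element $(a,b)$ with $a\ne0$ lies in $G_n$ only for $n$ dividing $a$, so $\bar\sigma=\{G_n\}\cup\{0\times\mathbb Z\}$. The pieces are cycles, and the box space does not see the second coordinate.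

**Theorem 4.** Let $G\in\mathbf{Elem_{RF}}$ and let $\sigma$ be any nonempty family of finite-index subgroups.

1. If $N\in\bar\sigma^c$ is normal in $G$, then $\operatorname{asdim}\square_\sigma G\ge h(G/N)$.
2. If $\bar\sigma^c$ contains a locally finite normal subgroup of $G$, then $\operatorname{asdim}\square_\sigma G=h(G)$. In particular this holds for every separating family, and also if only the family of all conjugates of members of $\sigma$ is separating.
3. If all $G_\alpha$ are normal and $h(G)<\infty$, then $\operatorname{asdim}\square_\sigma G=\max_{N\in\bar\sigma}h(G/N)$. Hence $\operatorname{asdim}\square_\sigma G=h(G)$ if and only if $\bar\sigma$ contains a locally finite group.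

In the example, part 3 gives $\max\big(0,h(\mathbb Z^2/(0\times\mathbb Z))\big)=1<2=h(G)$. For the dihedral family $(H_j)$ of Section 1, which is separating but not semi-conjugacy-separating, part 2 gives the value $1$.

**Proof of part 1.** The plan is to find large balls of $G/N$ inside pieces of the box space, and to pass uniform covers of these balls to a cover of $G/N$ by a limit.

**Step 1: express distances in the pieces through subgroups.** For a subgroup $L\le G$ put $\delta_L(b,b')=\min_{k\in L}d(bk,b')$. By right-invariance $d(bxh,b'xh')=d(bxhh'^{-1}x^{-1},b')$, and $xhh'^{-1}x^{-1}$ runs over $xG_\alpha x^{-1}$. So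
$$d_\alpha(bxG_\alpha,b'xG_\alpha)=\delta_{xG_\alpha x^{-1}}(b,b'). \tag{4}$$
Likewise $\delta_N$ is the quotient metric on $G/N$. Its $R$-ball at the identity is the image of $B_R$, so it is proper. It is right-invariant because $N$ is normal: $d(bgk,b'g)=d(b\,gkg^{-1},b')$.

**Step 2: show that $\delta_L$ on $B_R$ depends only on a finite part of $L$.** The ball $B_R$ is finite, and symmetric since $d(g^{-1},e)=d(e,g)$. Let $b,b'\in B_R$ and let $k\in L$ be minimizing. Comparing with $k=e$,
$$d(bkb'^{-1},e)=d(bk,b')\le d(b,b')\le2R .$$
So $k\in b^{-1}B_{2R}b'\subseteq F_R:=B_RB_{2R}B_R$, a finite set. Hence on $B_R$ the function $\delta_L$ depends only on $L\cap F_R$.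

**Step 3: embed balls.** As $N\in\bar\sigma^c$, there are $\alpha,x$ with $xG_\alpha x^{-1}\cap F_R=N\cap F_R$. By Step 2, $\delta_{xG_\alpha x^{-1}}=\delta_N$ on $B_R$. By (4), $bN\mapsto bxG_\alpha$ for $b\in B_R$ is well defined and embeds the $R$-ball of $G/N$ isometrically into $G/G_\alpha$.

**Step 4: take a limit of covers.** Suppose $\operatorname{asdim}\square_\sigma G\le m$. Fix $r$ and take $D$ from Lemma 1. For each $R\in\mathbb N$ pull the covers back along an embedding of Step 3, and for each point of the $R$-ball choose one member, with its family, containing it. Let $c_R$ be the resulting colouring with colours $0,\dots,m$, and let $p\sim_Rq$ mean that the same member of the same family was chosen. Then $\sim_R$-classes are monochromatic of diameter $\le D$, and distinct classes of the same colour are at distance $>r$.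

Fix a nonprincipal ultrafilter on $\mathbb N$. Each point of $G/N$ lies in the $R$-ball for all large $R$, so we may define $c(p)=\lim c_R(p)$, and $p\sim q$ if $p\sim_Rq$ for ultrafilter-many $R$. Then $\sim$ is an equivalence relation on $G/N$, and its classes are monochromatic of diameter $\le D$. If $c(p)=c(q)$ and $p\not\sim q$, then for ultrafilter-many $R$, hence for some $R$, we have $c_R(p)=c_R(q)$ and $p\not\sim_Rq$. So the distance between $p$ and $q$ is $>r$. As $r$ was arbitrary, $\operatorname{asdim}G/N\le m$.

**Step 5: apply Theorem 2.** $G/N$ is countable and elementary amenable, so $h(G/N)\le\operatorname{asdim}G/N\le m$. $\square$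

**Proof of part 2.** Let $N\in\bar\sigma^c$ be normal and locally finite. Then $h(N)=0$, so $h(G/N)=h(G)$, and part 1 gives the lower bound. For the upper bound, Theorem B gives $\operatorname{asdim}\square_FG\le h(G)$; it applies because, by residual finiteness, the family of all finite-index normal subgroups is separating, hence semi-conjugacy-separating. Every piece of $\square_\sigma G$ is a piece of $\square_FG$, so Lemma 1 gives $\operatorname{asdim}\square_\sigma G\le h(G)$. If the family of conjugates is separating (in particular if $\sigma$ is), then for every finite $F\subseteq G\setminus\{e\}$ some $xG_\alpha x^{-1}$ meets $F\cup\{e\}$ only in $e$. So $\{e\}\in\bar\sigma^c$. $\square$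

**Proof of part 3.** Being a normal subgroup is a closed condition in $2^G$. So all elements of $\bar\sigma=\bar\sigma^c$ are normal subgroups, and $\bar\sigma$ is compact. The maximum exists because the values are integers between $0$ and $h(G)$. The inequality $\ge$ is part 1.

**Step 1: cut $\sigma$ into finitely many subfamilies.** Let $N\in\bar\sigma$. It is the directed union of the normal closures $\langle\!\langle F\rangle\!\rangle$ in $G$ of its finite subsets $F$, and $h(N)\le h(G)<\infty$. A finite supremum of integers is attained, so there is a finite $F_N\subseteq N$ with $h(\langle\!\langle F_N\rangle\!\rangle)=h(N)$. The sets $\{H\in\bar\sigma:F_N\subseteq H\}$ are open and $N$ lies in its own one, so finitely many of them, for $N_1,\dots,N_t$, cover $\bar\sigma$. Let $I_j=\{\alpha:F_{N_j}\subseteq G_\alpha\}$. Then $I=\bigcup_jI_j$. Each $I_j$ is nonempty, since an open set containing $N_j\in\bar\sigma$ contains some $G_\alpha$.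

**Step 2: bound each subfamily by Theorem B for a quotient.** Let $K_j=\bigcap_{\alpha\in I_j}G_\alpha\supseteq\langle\!\langle F_{N_j}\rangle\!\rangle$. It is normal and an intersection of finite-index subgroups, so $G/K_j\in\mathbf{Elem_{RF}}$. It is a quotient of $G/\langle\!\langle F_{N_j}\rangle\!\rangle$, so by additivity
$$h(G/K_j)\le h(G/\langle\!\langle F_{N_j}\rangle\!\rangle)=h(G)-h(N_j)=h(G/N_j).$$
Give $G/K_j$ the quotient metric, proper and right-invariant as in Step 1 of part 1. For $\alpha\in I_j$ the piece $G/G_\alpha$ is isometric to $(G/K_j)/(G_\alpha/K_j)$: minimizing first over $K_j$ and then over $G_\alpha\supseteq K_j$ is the same as minimizing over $G_\alpha$. By Theorem B for $\square_F(G/K_j)$ and Lemma 1, the pieces with $\alpha\in I_j$ satisfy the condition of Lemma 1 with $m=h(G/N_j)$.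

**Step 3: combine.** There are finitely many $j$. For each $r$ take the largest of the constants $D$, and Lemma 1 gives $\operatorname{asdim}\square_\sigma G\le\max_jh(G/N_j)\le\max_{N\in\bar\sigma}h(G/N)$.

**Step 4: decide when the value is $h(G)$.** Since $h(G)<\infty$, we have $h(G/N)=h(G)$ iff $h(N)=0$. It remains to see that $h(N)=0$ iff $N$ is locally finite. If $N$ is locally finite, $h(N)=0$. Conversely, let $h(N)=0$. As in Step 1 of Section 8, $N$ has a finite-index normal subgroup with a finite normal series whose factors are locally finite or torsion-free abelian of rank $0$, and the latter are trivial. Extensions of locally finite groups by locally finite groups are locally finite, so $N$ is locally finite. $\square$
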